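\title{Pairs of even moments and convergence to the normal product law in the second Wiener chaos}

\begin{abstract}
Let $N_1,N_2$ be independent standard normal variables. We consider the conjecture that a unit-variance sequence in the second Wiener chaos converges in law to $N_1N_2$ as soon as two of its even moments, of orders $2r\neq 2s$ with $r,s\ge3$, converge to those of $N_1N_2$. We show that the conjecture is false: for $r<s$ the implication fails when $r\ge5$, when $r=4$ and $s\ge7$, and when $r=3$ and $s\ge13$, even for a constant sequence with finitely many eigenvalues. It holds for the pairs $(3,4)$ and $(3,5)$, with explicit inequalities. Nine pairs are left undecided. The counterexamples come from following the level set of one moment along a path of spectra on which the other moment crosses its target value.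
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $\mathfrak H$ be a real separable Hilbert space and let $W=\{W(h):h\in\mathfrak H\}$ be an isonormal Gaussian process over $\mathfrak H$, that is, a centered Gaussian family with $\mathbb E[W(h)W(h')]=\langle h,h'\rangle_{\mathfrak H}$. The \emph{second Wiener chaos} is the closed linear subspace of $L^2(\Omega)$ spanned by the variables $W(h)^2-1$ with $\|h\|_{\mathfrak H}=1$. Its elements are centered quadratic forms in Gaussian variables: every $F$ in the second chaos has the law of $\sum_k\lambda_k(N_k^2-1)/\sqrt2$, where the $N_k$ are independent standard normal variables, $(\lambda_k)\in\ell^2$ is a real sequence, the \emph{eigenvalues} of $F$, and the series converges in $L^2$. Conversely, if $h_1,\dots,h_m$ are orthonormal, then $\sum_{k\le m}\lambda_k(W(h_k)^2-1)/\sqrt2$ lies in the second chaos. We assume throughout that $\mathfrak H$ is infinite-dimensional.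

Write $\mu_k(F)=\mathbb E F^k$. The normal product $N_1N_2$ has the law of $\frac12(N_1^2-N_2^2)$, so it is the law of a second-chaos variable of variance $1$ with two eigenvalues of opposite signs. Its odd moments vanish and its even moments are
\[
T_s:=\mu_{2s}(N_1N_2)=\big((2s-1)!!\big)^2:\qquad T_2=9,\quad T_3=225,\quad T_4=11025,\ \dots
\]
This law is determined by its moments, so a sequence converges to it once all moments converge. Inside the second chaos the moments are strongly tied to one another, and one may ask how few of them are enough. One even moment besides the variance may fail to suffice: $\frac12(N_1^2+N_2^2)-1$ is a centered standard exponential variable, with $\mu_2=1$ and $\mu_4=9=T_2$ but $\mu_3=2$. The fourth and sixth moments together do suffice, by a one-line identity (Example~\ref{ex:23}). It is then tempting to guess that any two even moments will do. The following conjecture is posed by Azmoodeh and Gasbarra~\cite{AG}.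

\medskip
\noindent\textbf{Conjecture.} \emph{Let $(F_n)_{n\ge1}$ be a sequence in the second Wiener chaos with $\mathbb EF_n^2=1$ for all $n$. The following are equivalent.}
\begin{enumerate}
\item[(I)] \emph{$F_n\to N_1N_2$ in law.}
\item[(II)] \emph{There are fixed integers $r,s\ge3$, $r\ne s$, with $\mu_{2r}(F_n)\to T_r$ and $\mu_{2s}(F_n)\to T_s$.}
\end{enumerate}
\medskip

That (I) implies (II), for every pair, is elementary (Corollary~\ref{cor:easy}). The converse is false.

\begin{theorem}\label{thm:neg}
Let $3\le r<s$ satisfy one of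
\[
\text{\rm(a) } r\ge5;\qquad \text{\rm(b) } r=4,\ s\ge7;\qquad \text{\rm(c) } r=3,\ s\ge13 .
\]
Then there is a variable $F$ in the second chaos, with finitely many nonzero eigenvalues, such that
\[
\mathbb EF^2=1,\qquad \mu_{2r}(F)=T_r,\qquad \mu_{2s}(F)=T_s,\qquad \mathbb EF^3>0 .
\]
In particular there is a unit-variance sequence in the second chaos, namely $F_n=F$, with $\mu_{2r}(F_n)\to T_r$ and $\mu_{2s}(F_n)\to T_s$, whose limit in law has a strictly positive third moment and hence is not $N_1N_2$.
\end{theorem}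

Since (II) only asks for the existence of a pair, one pair from Theorem~\ref{thm:neg} disproves the conjecture; the conjecture is also false if it is read for a fixed pair from (a)--(c). The variable $F$ uses finitely many orthonormal vectors, so a space $\mathfrak H$ of large finite dimension suffices for it. For the two smallest pairs the guess is correct.

\begin{theorem}\label{thm:pos}
Let $(F_n)$ be a sequence in the second chaos with $\mathbb EF_n^2=1$. If $(\mu_6(F_n),\mu_8(F_n))\to(T_3,T_4)$, or if $(\mu_6(F_n),\mu_{10}(F_n))\to(T_3,T_5)$, then $F_n\to N_1N_2$ in law.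
\end{theorem}

The pairs $r<s$ not decided by the two theorems are exactly $(3,6),\dots,(3,12)$, $(4,5)$ and $(4,6)$.

The counterexamples come from a continuity argument. We move among laws that satisfy $\mu_{2r}=T_r$ exactly and have a positive third moment. If $\mu_{2s}-T_s$ is positive at one such law and negative at another, it vanishes somewhere in between. Section~\ref{sec:prelim} sets up a family of laws in which the constraint $\mu_{2r}=T_r$ can be solved continuously, and Section~\ref{sec:first} carries out the argument by hand for $r=3$ and large $s$. Sections~\ref{sec:cross} and~\ref{sec:end} make it exact and find the two signs for all pairs in (a)--(c). Section~\ref{sec:pos} proves Theorem~\ref{thm:pos} through inequalities showing that for $(3,4)$ and $(3,5)$ the sign cannot change.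

\section{Moments through power sums}\label{sec:prelim}

\subsection*{The moment generating function}
It is convenient to rescale the eigenvalues by $c_k=\sqrt2\,\lambda_k$ and to allow an independent Gaussian summand, which is what many small eigenvalues produce in the limit (Lemma~\ref{lem:approx}). For a real sequence $c=(c_k)$ with $\sum_kc_k^2\le2$ put
\[
X_c=\tfrac12\sum_kc_k(N_k^2-1)+\sqrt g\,Z,\qquad g=1-\tfrac12\sum_kc_k^2,\qquad P_j=P_j(c)=\sum_kc_k^{\,j},
\]
with $Z,N_1,N_2,\dots$ independent standard normal variables. Then $\mathbb EX_c^2=1$. The unit-variance laws of the second chaos are those with $g=0$, and $N_1N_2$ corresponds to $c=(1,-1)$. Since $|c_k|\le\sqrt2$, we have $|P_j|\le 2^{(j-2)/2}\sum_k c_k^2\le2^{j/2}$ for $j\ge2$. We write $[t^n]G$ for the coefficient of $t^n$ in a power series $G$.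

\begin{lemma}\label{lem:mgf}
For $|t|<1/\sqrt2$,
\begin{equation}\label{eq:mgf}
\mathbb Ee^{tX_c}=e^{gt^2/2}\prod_k(1-c_kt)^{-1/2}e^{-c_kt/2}=\exp\Big(\frac{t^2}2+\sum_{j\ge3}\frac{P_j}{2j}\,t^j\Big).
\end{equation}
Each moment $\mu_n(X_c)$ is a polynomial with nonnegative coefficients in $P_3,\dots,P_n$, the same polynomial for all $c$.
\end{lemma}

\begin{proof}
A Gaussian integral gives $\mathbb Ee^{tc(N^2-1)/2}=(1-ct)^{-1/2}e^{-ct/2}=\exp\big(\sum_{j\ge2}\frac{c^jt^j}{2j}\big)$ for $|ct|<1$. For finite $c$ we multiply these factors; the terms in $t^2$ add up to $(\frac g2+\frac{P_2}4)t^2=\frac{t^2}2$. For infinite $c$, the transforms of the partial sums are bounded uniformly in the truncation at each point $\pm t'$ with $|t|<t'<1/\sqrt2$, by the bound on $P_j$; this gives uniform integrability at $t$, and the formula passes to the limit. The last claim follows by expanding the exponential.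
\end{proof}

Explicitly, $\mu_n/n!$ is the sum, over the partitions of $n$ into parts $j\ge2$ with multiplicities $n_j$, of $\prod_jq_j^{n_j}/n_j!$, where $q_2=\frac12$ and $q_j=P_j/(2j)$ for $j\ge3$. This gives $\mu_3=P_3$ and $\mu_4=3P_4+3$. The partitions $6,\ 42,\ 33,\ 222$ and $8,\ 62,\ 53,\ 44,\ 422,\ 332,\ 2222$ give, in this order,
\begin{align}
\mu_6&=60P_6+45P_4+10P_3^2+15,\label{eq:mu6}\\
\mu_8&=2520P_8+1680P_6+672P_3P_5+315P_4^2+630P_4+280P_3^2+105.\label{eq:mu8}
\end{align}
For $c=(1,-1)$ we have $P_j=2$ for even $j$ and $P_j=0$ for odd $j$, and the transform is $(1-t^2)^{-1/2}=\sum_sa_st^{2s}$ with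
\[
a_s=\binom{2s}s4^{-s}=\frac{T_s}{(2s)!},\qquad \frac{a_{s+1}}{a_s}=\frac{2s+1}{2s+2}.
\]

We use two textbook facts. First, a law whose moment generating function is finite near $0$ is determined by its moments, and if all moments of $Y_n$ converge to those of such a law, then $Y_n$ converges to it in law. Second, if $Y_n\to Y$ in law and $\sup_n\mathbb EY_n^{2k}<\infty$ for every $k$, then all moments of $Y_n$ converge to those of $Y$.

\begin{corollary}\label{cor:easy}
Assertion {\rm(I)} implies $\mu_{2s}(F_n)\to T_s$ for every $s$.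
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:mgf} and $|P_j|\le2^{j/2}$, each moment $\mu_{2k}(F_n)$ is bounded uniformly in $n$ (an instance of hypercontractivity on a fixed chaos). Apply the second fact.
\end{proof}

\subsection*{Trading eigenvalues for a Gaussian part}
We need a parameter that can be tuned to enforce $\mu_{2r}=T_r$. Shrinking all eigenvalues by a common factor and moving the lost variance into $Z$ is such a parameter, provided that the moments respond monotonically; this is the role of the sign condition below. Three eigenvalues will be enough, and we drop trailing zeros from the notation.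

Call $c\in\mathbb R^3$ \emph{admissible} if $P_2(c)=2$ and $P_j(c)\ge0$ for all odd $j\ge3$. For $\theta\in[0,1]$ let $X_{\theta,c}=X_{\sqrt\theta\,c}$, whose Gaussian part has variance $1-\theta$ and whose power sums are $\theta^{j/2}P_j(c)$, and let
\[
R_s(\theta,c)=\frac{\mu_{2s}(X_{\theta,c})}{T_s},\qquad\text{so that}\qquad a_sR_s(\theta,c)=[t^{2s}]\,\mathbb Ee^{tX_{\theta,c}} .
\]

\begin{lemma}\label{lem:theta}
Let $s\ge2$. On $[0,1]\times\{\text{admissible }c\}$ the function $R_s$ is continuous and strictly increasing in $\theta$, $R_s(0,c)<1$, and $a_sR_s(\theta,c)\ge\theta^sP_{2s}(c)/(4s)$. If $R_s(1,c)\ge1$, there is a unique $\theta_s(c)\in(0,1]$ with $R_s(\theta_s(c),c)=1$; it depends continuously on $c$, and $\theta_s(c)<1$ if $R_s(1,c)>1$.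
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:mgf}, $a_sR_s$ is a sum of monomials in the numbers $\theta^{j/2}P_j(c)\ge0$ with nonnegative coefficients. Each monomial is continuous, nonnegative and nondecreasing in $\theta$, and the partition with one part contributes $\theta^sP_{2s}(c)/(4s)$ with $P_{2s}(c)>0$. At $\theta=0$ the variable is standard normal, so $R_s(0,c)=1/(2s-1)!!<1$. Existence and uniqueness of $\theta_s(c)$ follow. If $c_n\to c$, every limit point $\theta$ of $\theta_s(c_n)$ in $[0,1]$ satisfies $R_s(\theta,c)=1$, so it equals $\theta_s(c)$.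
\end{proof}

For $\theta<1$ the variable $X_{\theta,c}$ has a Gaussian part, whereas the conjecture concerns the case $g=0$. To return to the chaos we replace the Gaussian part by $n$ equal small eigenvalues. Fix orthonormal vectors $h_1,h_2,\dots$ and let $F^{(n)}_{\theta,c}=\frac12\sum_kc_k'(W(h_k)^2-1)$, where $c'\in\mathbb R^{3+n}$ consists of $\sqrt\theta\,c$ followed by $n$ entries equal to $\sqrt{2(1-\theta)/n}$.

\begin{lemma}\label{lem:approx}
The variable $F^{(n)}_{\theta,c}$ lies in the second chaos, has variance $1$, and has third moment at least $\theta^{3/2}P_3(c)$. For each $k$, $\mu_k(F^{(n)}_{\theta,c})$ is continuous in $(\theta,c)$ and converges to $\mu_k(X_{\theta,c})$ as $n\to\infty$, uniformly over $\theta\in[0,1]$ and admissible $c$. In particular $F^{(n)}_{\theta,c}\to X_{\theta,c}$ in law.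
\end{lemma}

\begin{proof}
We have $P_2(c')=2\theta+2(1-\theta)=2$, and for $j\ge3$
\[
0\le P_j(c')-\theta^{j/2}P_j(c)=n\Big(\frac{2(1-\theta)}n\Big)^{j/2}\le 2^{j/2}n^{-1/2}.
\]
Moments are fixed polynomials in finitely many power sums, all bounded by $2^{j/2}$, and $\mu_3=P_3$. Convergence in law follows from the first textbook fact.
\end{proof}

\section{A first counterexample: $r=3$ and large $s$}\label{sec:first}

With two eigenvalues, the condition $P_2=2$ describes a circle. We parametrize the arc from $(1,-1)$ through $(\sqrt2,0)$ to $(1,1)$ by half the sum of the entries: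
\[
c(\varepsilon)=(x,y)=\big(\varepsilon+\sqrt{1-\varepsilon^2},\ \varepsilon-\sqrt{1-\varepsilon^2}\big),\quad 0\le\varepsilon\le1,\qquad x+y=2\varepsilon,\quad xy=2\varepsilon^2-1 .
\]

\begin{lemma}\label{lem:arc}
Each $c(\varepsilon)$ is admissible. For $\varepsilon\in(0,1]$ and $r\ge3$ we have $P_3(c(\varepsilon))>0$ and $R_r(1,c(\varepsilon))>1$, while $R_r(1,c(0))=1$.
\end{lemma}

\begin{proof}
We have $x^2+y^2=2$ and $x^2=1+2\varepsilon\sqrt{1-\varepsilon^2}\ge1$, so $|y|\le1\le x$ and $P_j\ge0$ for odd $j$. For even $j$, convexity gives $\frac12P_j\ge(\frac12P_2)^{j/2}=1$. Thus every $P_j$ is at least its value at $c(0)=(1,-1)$. Moreover $P_3=(x+y)(x^2+y^2-xy)=2\varepsilon(3-2\varepsilon^2)>0$ for $\varepsilon>0$. Since $r\ge3$, the partition $3+3+2+\dots+2$ of $2r$ exists, so $P_3^2$ occurs in $\mu_{2r}$ with a positive coefficient and the inequality is strict.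
\end{proof}

The hypothesis $r\ge3$ is needed here: $\mu_4=3P_4+3$ does not involve $P_3$, and $R_2(1,c(1))=1$.

Take $r=3$. By Lemmas~\ref{lem:theta} and~\ref{lem:arc}, $\theta_3(c(\varepsilon))\in(0,1)$ is continuous on $(0,1]$, and the variables $X_{\theta_3(c),c}$ all have $\mu_6=225$. Put $\rho_s(\varepsilon)=R_s(\theta_3(c(\varepsilon)),c(\varepsilon))$. By \eqref{eq:mgf}, the exponential growth rate of $\mu_{2s}/(2s)!$ is governed by the largest $|c_k|$, which is $1$ for $N_1N_2$. So we look for a point of the level set where the largest eigenvalue exceeds $1$ and a point where it is below $1$.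

\emph{The point $c=(\sqrt2,0)$.} Here $P_j=2^{j/2}$ and \eqref{eq:mu6} gives $\mu_6(X_{\theta,c})=560\theta^3+180\theta^2+15$, which equals $130<225$ at $\theta=\frac12$. Hence $\theta:=\theta_3(c)>\frac12$, and Lemma~\ref{lem:theta} gives $a_sR_s(\theta,c)\ge(2\theta)^s/(4s)\to\infty$, while $a_s\le1$. So $\rho_s(1/\sqrt2)>1$ for large $s$.

\emph{The point $c=(1,1)$.} Here $\mu_6(X_{\theta,c})=160\theta^3+90\theta^2+15$, which equals $265>225$ at $\theta=1$, so $\theta:=\theta_3(c)<1$. The transform $(1-\sqrt\theta\,t)^{-1}e^{-\sqrt\theta\,t+(1-\theta)t^2/2}$ is holomorphic for $|t|<\theta^{-1/2}$, so by Cauchy's estimate on a circle of radius $\varrho\in(1,\theta^{-1/2})$ its coefficient $a_sR_s$ is $O(\varrho^{-2s})$. On the other hand $a_s\ge1/(2s+1)$, because $\binom{2s}s$ is the largest of $2s+1$ numbers with sum $4^s$. So $\rho_s(1)<1$ for large $s$.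

For large $s$, then, the continuous function $\rho_s$ equals $1$ at some $\varepsilon\in(1/\sqrt2,1)$. The corresponding $X=X_{\theta,c}$ has $\mu_6=T_3$, $\mu_{2s}=T_s$ and $\mathbb EX^3=\theta^{3/2}P_3(c)>0$, and by Lemma~\ref{lem:approx} the sequence $F^{(n)}_{\theta,c}$ satisfies (II) and converges in law to $X$. This already disproves the conjecture.

Theorem~\ref{thm:neg} asks for three improvements: a starting point where the sign is known for every pair $r<s$, not only for large $s$; a single chaos variable in place of a sequence; and explicit estimates at the other end. The first two are the subject of the next section.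

\section{The crossing argument}\label{sec:cross}

Fix $3\le r<s$. For admissible $c$ with $R_r(1,c)\ge1$ put
\[
\rho(c)=R_s(\theta_r(c),c).
\]
It is continuous in $c$ and measures $\mu_{2s}/T_s$ on the level set $\mu_{2r}=T_r$.

\subsection*{The sign near the normal product law}
At $c(0)=(1,-1)$ we have $\theta_r=1$ and $\rho=1$. Moving to $c(\varepsilon)$ raises all even moments, and lowering $\theta$ brings them down again. The next lemma compares the two effects: the decrease of $\theta$ that restores the $2s$-th moment is $(2s-2)\varepsilon^2$ to leading order, which grows with $s$. The decrease that restores $\mu_{2r}$ is therefore too small to restore $\mu_{2s}$. This is where $r<s$ is used.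

\begin{lemma}\label{lem:start}
For all small $\varepsilon>0$, $\rho(c(\varepsilon))>1$.
\end{lemma}

\begin{proof}
Since $(1-xt)(1-yt)=1-2\varepsilon t-(1-2\varepsilon^2)t^2$, the transform of $X_{\theta,c(\varepsilon)}$ is
\[
G(\theta,\varepsilon,t)=\big(1-2\varepsilon\sqrt\theta\,t-(1-2\varepsilon^2)\theta t^2\big)^{-1/2}\exp\big(-\varepsilon\sqrt\theta\,t+\tfrac12(1-\theta)t^2\big).
\]
For $k\ge2$ let $u_k(\eta,\varepsilon)=[t^{2k}]G(1-\eta,\varepsilon,t)=a_kR_k(1-\eta,c(\varepsilon))$. It is a polynomial in $\sqrt{1-\eta}$ and $\varepsilon$, and it is even in $\varepsilon$ because $G$ is invariant under $(\varepsilon,t)\mapsto(-\varepsilon,-t)$. So it is a smooth function of $(\eta,\varepsilon^2)$ near the origin, and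
\[
u_k=a_k-A_k\eta+B_k\varepsilon^2+O(\eta^2+\varepsilon^4).
\]

\emph{The coefficient $A_k$.} At $\varepsilon=0$, $\log G=-\frac12\log(1-\theta t^2)+\frac12(1-\theta)t^2$, whose $\theta$-derivative at $\theta=1$ is $\frac{t^2}{2(1-t^2)}-\frac{t^2}2=\frac{t^4}{2(1-t^2)}$. Multiplying by $G=(1-t^2)^{-1/2}$ and writing $w=t^2$, we get $A_k=\frac12[w^{k-2}](1-w)^{-3/2}>0$.

\emph{The coefficient $B_k$.} Let $\theta=1$ and $D=1-t^2$. Then $G=D^{-1/2}(1+v)^{-1/2}e^{-\varepsilon t}$ with $v=(-2\varepsilon t+2\varepsilon^2t^2)/D$, and up to order $\varepsilon^2$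
\[
(1+v)^{-1/2}=1+\frac{\varepsilon t}D+\varepsilon^2t^2\Big(\frac3{2D^2}-\frac1D\Big)+\cdots,\qquad e^{-\varepsilon t}=1-\varepsilon t+\frac{\varepsilon^2t^2}2+\cdots .
\]
The coefficient of $\varepsilon^2$ in $G$ is therefore
\[
D^{-1/2}t^2\Big(\frac3{2D^2}-\frac2D+\frac12\Big)=D^{-1/2}t^2\,\frac{(1-D)(3-D)}{2D^2}=\tfrac12\,w^2\big(3D^{-5/2}-D^{-3/2}\big).
\]
With $j=k-2$, the coefficients $[w^j](1-w)^{-5/2}=\frac1{j!}\prod_{i<j}(\frac52+i)$ and $[w^j](1-w)^{-3/2}=\frac1{j!}\prod_{i<j}(\frac32+i)$ have ratio $\frac{2j+3}3$. Hence $B_k=(2j+3-1)A_k=(2k-2)A_k$.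

Now let $\eta=1-\theta_r(c(\varepsilon))$. It tends to $0$ with $\varepsilon$, because $\theta_r$ is continuous and $\theta_r(c(0))=1$. The equation $u_r=a_r$ reads $(A_r+o(1))\eta=(2r-2)A_r\varepsilon^2+O(\varepsilon^4)$, so $\eta=(2r-2)\varepsilon^2+o(\varepsilon^2)$. Inserting this in $u_s$ gives
\[
a_s\big(\rho(c(\varepsilon))-1\big)=A_s(2s-2r)\varepsilon^2+o(\varepsilon^2)>0.\qedhere
\]
\end{proof}

For example, $A_3=\frac34$ and $A_4=\frac{15}{16}$; multiplying by $6!$ and $8!$ gives $\mu_6\approx225-540(\eta-4\varepsilon^2)$ and $\mu_8\approx11025-37800(\eta-6\varepsilon^2)$.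

\subsection*{A third eigenvalue}
For $r=3$ and $r=4$ we continue the path beyond $(1,1)$; the reason is explained in Section~\ref{sec:end}. Let
\[
c^\gamma=\sqrt\tau\,(1,1,\gamma),\qquad \tau=\frac2{2+\gamma^2},\qquad 0\le\gamma<1 ,
\]
so that $c^0=(1,1)=c(1)$. The entries are nonnegative and $P_2=2$, so $c^\gamma$ is admissible, with $P_3>0$. Since $\tau\gamma^2=2-2\tau$, we have $P_j=2\tau^{j/2}+(2-2\tau)^{j/2}$. For $j\ge3$ the $\tau$-derivative $j\big(\tau^{j/2-1}-(2-2\tau)^{j/2-1}\big)$ is positive when $\tau>2-2\tau$, that is, when $\gamma<1$. As $\tau$ decreases in $\gamma$, so do all $P_j$ with $j\ge3$, and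
\begin{equation}\label{eq:mono}
\gamma\mapsto R_r(1,c^\gamma)\ \text{ is decreasing on }[0,1).
\end{equation}

\subsection*{From a sign change to an exact counterexample}
The intermediate value theorem produces a law with a Gaussian part, and the approximants $F^{(n)}$ satisfy the two moment equations only in the limit. To solve both equations exactly for a fixed $n$ we need two free parameters, the position on the path and $\theta$, and a two-dimensional intermediate value theorem. The \emph{Poincar\'e--Miranda theorem} states: if $f,q$ are continuous real functions on a rectangle $[0,1]\times[-\delta,\delta]$, with $f\ge0$ on the left side, $f\le0$ on the right side, $q\le0$ on the bottom and $q\ge0$ on the top, then $f$ and $q$ have a common zero.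

\begin{proposition}\label{prop:crit}
Let $3\le r<s$. Suppose that
\begin{enumerate}
\item[\rm(i)] $\rho(c^0)<1$, or
\item[\rm(ii)] for some $\gamma\in(0,1)$, $R_r(1,c^\gamma)>1$ and $R_s(1,c^\gamma)<1$.
\end{enumerate}
Then the conclusion of Theorem~\ref{thm:neg} holds for $(r,s)$.
\end{proposition}

\begin{proof}
Choose $\varepsilon_0>0$ as in Lemma~\ref{lem:start}. Let $\sigma\mapsto c_\sigma$, $\sigma\in[0,1]$, be the continuous path that follows the arc from $c(\varepsilon_0)$ to $c^0$ and, in case (ii), continues along $c^{\gamma'}$, $0\le\gamma'\le\gamma$. All its points are admissible, have $P_3>0$ and satisfy $R_r(1,c_\sigma)>1$: on the arc by Lemma~\ref{lem:arc}, on the continuation by \eqref{eq:mono} and (ii). So $\theta(\sigma)=\theta_r(c_\sigma)$ is continuous with values in a compact subset of $(0,1)$. At the start $\rho(c_\sigma)>1$. At the end $\rho(c_\sigma)<1$: this is the hypothesis in case (i), and in case (ii) $\rho(c^\gamma)\le R_s(1,c^\gamma)<1$ by monotonicity in $\theta$.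

For $(\sigma,\zeta)$ in $Q=[0,1]\times[-\delta,\delta]$ put $\vartheta=\theta(\sigma)+\zeta$ and
\[
f(\sigma,\zeta)=R_s(\vartheta,c_\sigma)-1,\qquad q(\sigma,\zeta)=R_r(\vartheta,c_\sigma)-1 .
\]
Take $\delta>0$ so small that $\vartheta\in(0,1)$ on $Q$, $f>0$ on the side $\sigma=0$ and $f<0$ on the side $\sigma=1$; the last two hold at $\zeta=0$ and persist by continuity. Since $q(\sigma,0)=0$ and $R_r$ is strictly increasing in $\theta$, we have $q<0$ on $\zeta=-\delta$ and $q>0$ on $\zeta=\delta$. Define $f_n,q_n$ in the same way from the moments of $F^{(n)}_{\vartheta,c_\sigma}$. By Lemma~\ref{lem:approx} they are continuous and converge uniformly to $f,q$. The four sides are compact and the four inequalities strict, so they hold for $f_n,q_n$ when $n$ is large. The Poincar\'e--Miranda theorem gives a point where $f_n=q_n=0$. There $F=F^{(n)}_{\vartheta,c_\sigma}$ has at most $3+n$ nonzero eigenvalues, variance $1$, $\mu_{2r}(F)=T_r$, $\mu_{2s}(F)=T_s$, and $\mathbb EF^3\ge\vartheta^{3/2}P_3(c_\sigma)>0$.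
\end{proof}

\section{The sign at the far end: proof of Theorem~\ref{thm:neg}}\label{sec:end}

It remains to verify (i) in case (a) and (ii) in cases (b) and (c). A double eigenvalue $\kappa$ contributes the factor $e^{-u}/(1-u)$, $u=\kappa t$, to \eqref{eq:mgf}. Its coefficients are the partial sums
\[
d_m=[u^m]\frac{e^{-u}}{1-u}=\sum_{i=0}^m\frac{(-1)^i}{i!} .
\]
As for any alternating series with these terms, $d_{2m}$ strictly decreases from $d_0=1$, $d_2=\frac12$ to $e^{-1}$, and $d_{2m+1}$ increases from $d_1=0$ to $e^{-1}$. Hence $0\le d_m\le1$ for all $m$, and $d_m\le d_8=\frac{14833}{40320}<0.367882$ for $m\ge7$.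

\subsection*{Case (a): $r\ge5$}
With $u=\sqrt\theta\,t$, the transform of $X_{\theta,c^0}$ is $\frac{e^{-u}}{1-u}e^{xu^2}$ with $x=\frac{1-\theta}{2\theta}$. Therefore
\[
a_kR_k(\theta,c^0)=\theta^kS_k(x),\qquad S_k(x)=\sum_{j=0}^kd_{2k-2j}\frac{x^j}{j!},\qquad
\frac{R_{k+1}}{R_k}=\theta\cdot\frac{S_{k+1}}{S_k}\cdot\frac{2k+2}{2k+1}.
\]
We show that at $\theta_r:=\theta_r(c^0)$ this ratio is less than $1$ for all $k\ge r$; as $R_r=1$, this yields $R_s<1$ for every $s>r$, which is (i). It suffices to prove that $S_{k+1}<S_k$ and that $\theta_r\le\frac{2r+1}{2r+2}$, because $\frac{2k+2}{2k+1}\le\frac{2r+2}{2r+1}$.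

\emph{The sums $S_k$ decrease.} In $S_{k+1}-S_k=\sum_{j=0}^k(d_{2k+2-2j}-d_{2k-2j})\frac{x^j}{j!}+\frac{x^{k+1}}{(k+1)!}$ all differences are negative. Keeping only $j=k$, we get for $0<x<\frac{k+1}2$
\[
S_{k+1}-S_k\le\frac{x^k}{k!}\Big(-\frac12+\frac x{k+1}\Big)<0 .
\]
So it is enough to know that $0<x<\frac12$ at $\theta_r$, that is, $\frac12<\theta_r<1$. The upper bound holds by Lemma~\ref{lem:arc}. At $\theta=\frac12$ we have $x=\frac12$ and $\theta^rS_r\le2^{-r}e^{1/2}<a_r$: the last inequality holds for $r=3$, where it reads $0.206\ldots<0.3125$, and it persists because $a_{r+1}/a_r>\frac12$. Thus $R_r(\frac12,c^0)<1$ and $\theta_r>\frac12$.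

\emph{The bound $\theta_r\le\hat\theta:=\frac{2r+1}{2r+2}$.} By monotonicity in $\theta$ it suffices to show $\hat\theta^{\,r}S_r(\hat x)\ge a_r$, where $\hat x=\frac1{2(2r+1)}$. The terms $j=0,1$ give $S_r(\hat x)\ge e^{-1}(1+\hat x)$. From $\log(1-\frac1N)\ge-\frac1{N-1}$ with $N=2r+2$ we get $\hat\theta^{\,r}\ge e^{-r/(2r+1)}>e^{-1/2}$. Then:
\begin{itemize}
\item for $r\ge7$, $e^{-3/2}>0.2231>0.2095>\frac{3432}{16384}=a_7\ge a_r$;
\item for $r=6$, $e^{-3/2}(1+\frac1{26})>0.2316>0.2256>\frac{924}{4096}=a_6$;
\item for $r=5$, $(\frac{11}{12})^5e^{-1}(1+\frac1{22})>0.2489>0.2461>\frac{252}{1024}=a_5$.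
\end{itemize}
This proves (i) in case (a).

\subsection*{Cases (b) and (c): $r=4$ and $r=3$}
The bound $\theta_r\le\hat\theta$ fails for $r=3,4$. Indeed $\mu_6(X_{\theta,c^0})=160\theta^3+90\theta^2+15<192$ at $\theta=\frac78$, and by \eqref{eq:mu8} $\mu_8(X_{\theta,c^0})=8988\theta^4+4480\theta^3+1260\theta^2+105<10289$ at $\theta=\frac9{10}$. The decay of $R_s$ in $s$ is driven by the factor $\theta^s$, so we want the double eigenvalue as small as the constraint on $\mu_{2r}$ allows. Compare $X_{\theta,c^0}$ with $X_{1,c^\gamma}$ for $\tau=\theta$. Both have the double eigenvalue $\sqrt\theta$; the remaining variance $1-\theta$ is Gaussian in the first and carried by one positive eigenvalue in the second, which increases each $P_j$, $j\ge3$, by $(2-2\theta)^{j/2}$. So $\mu_{2r}$ is larger, and it stays above $T_r$ down to a smaller double eigenvalue. Accordingly we take $\gamma$ just small enough to have $R_r(1,c^\gamma)>1$.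

Let $\varphi(u)=(1-u)^{-1/2}e^{-u/2}=\sum_j\varphi_ju^j$ be the factor of a simple eigenvalue. With $u=\sqrt\tau\,t$ the transform of $X_{1,c^\gamma}$ is $\frac{e^{-u}}{1-u}\varphi(\gamma u)$, so
\[
a_sR_s(1,c^\gamma)=\tau^s\Sigma_s,\qquad\Sigma_s=\sum_{j=0}^{2s}d_{2s-j}\,\varphi_j\gamma^j .
\]
The equation $(1-u)\varphi'=\frac u2\varphi$ gives $(n+1)\varphi_{n+1}=n\varphi_n+\frac12\varphi_{n-1}$, so $\varphi_0=1$, $\varphi_1=0$, $\varphi_2=\frac14$, $\varphi_3=\frac16$, and all $\varphi_j\ge0$. By induction $\varphi_j\le\frac16$ for $j\ge3$: for $n\ge3$ we have $\varphi_{n-1}\le\frac14$, so $(n+1)\varphi_{n+1}\le\frac n6+\frac18\le\frac{n+1}6$. Let $s\ge7$. The terms of $\Sigma_s$ with $2s-j\ge7$ have $d_{2s-j}<0.367882$; the others have $j\ge2s-6\ge8$ and $d_{2s-j}\le1$. Hence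
\begin{equation}\label{eq:K}
R_s(1,c^\gamma)\le\frac{K\tau^s}{a_s}\quad(s\ge7),\qquad K:=0.367882\,\varphi(\gamma)+\frac{\gamma^8}{6(1-\gamma)} .
\end{equation}
The bound $K\tau^s/a_s$ is multiplied by $\tau\frac{2s+2}{2s+1}$ when $s$ increases by $1$. So if it is less than $1$ at $s=s_0$ and $\tau\frac{2s_0+2}{2s_0+1}<1$, it is less than $1$ for all $s\ge s_0$. The power sums below are computed from $P_j=\tau^{j/2}(2+\gamma^j)$.

\emph{Case (b).} Take $\gamma=0.436$, so $0.91320<\tau<0.91321$. Then $P_4>1.698$, $P_6>1.528$, $P_8>1.391$, $P_3P_5>2.919$, $P_3^2>3.303$, and \eqref{eq:mu8} gives, term by term,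
\[
\mu_8>3505.3+2567.0+1961.5+908.2+1069.7+924.8+105=11041.5>T_4 .
\]
Next, $\varphi(\gamma)<1.07075$ and $\frac{\gamma^8}{6(1-\gamma)}<0.000387$, so $K<0.3943$. With $\tau^7<0.52963$ and $a_7>0.20947$ the bound \eqref{eq:K} is below $0.997$ at $s=7$, and $\tau\cdot\frac{16}{15}<0.975$. So (ii) holds for $r=4$ and all $s\ge7$.

\emph{Case (c).} Take $\gamma=0.384$, so $0.93133<\tau<0.93134$. Then $P_4>1.7536$, $P_6>1.6182$, $P_3^2>3.4168$, and \eqref{eq:mu6} gives $\mu_6>97.09+78.91+34.16+15=225.16>T_3$. Next, $\varphi(\gamma)<1.0516$ and $\frac{\gamma^8}{6(1-\gamma)}<0.00013$, so $K<0.3871$. With $\tau^{13}<0.3967$ and $a_{13}=\frac{10400600}{67108864}>0.15498$ the bound \eqref{eq:K} is below $0.991$ at $s=13$, and $\tau\cdot\frac{28}{27}<0.966$. So (ii) holds for $r=3$ and all $s\ge13$.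

In all three cases Proposition~\ref{prop:crit} applies, and Theorem~\ref{thm:neg} is proved.

\section{The pairs $(3,4)$ and $(3,5)$: proof of Theorem~\ref{thm:pos}}\label{sec:pos}

Let $F$ be a unit-variance element of the second chaos with rescaled eigenvalues $c_k$, $\sum_kc_k^2=2$. The power sums are the moments of a probability measure, and this makes Jensen's and the Cauchy--Schwarz inequalities available. Let $\xi$ be a random variable with law $\frac12\sum_kc_k^2\,\delta_{c_k}$, and put
\[
z=\xi^2\in[0,2],\qquad m_j=\mathbb E\xi^j=\tfrac12P_{j+2},\qquad \Delta_{2s}=\frac{\mu_{2s}(F)-T_s}{(2s)!}.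
\]
Then $\log\mathbb Ee^{tF}=\frac{t^2}2+\sum_{j\ge3}m_{j-2}\frac{t^j}j$. For $N_1N_2$, $\xi$ is a symmetric sign: $z=1$ and $m_1=0$. The quantities $\mathbb E(z-1)^2$ and $m_1^2$ control the distance to this case.

\begin{lemma}\label{lem:conv}
Let $(F_n)$ be a unit-variance sequence in the second chaos with associated variables $\xi_n$ and $z_n=\xi_n^2$. If $\mathbb E(z_n-1)^2\to0$ and $\mathbb E\xi_n\to0$, then $F_n\to N_1N_2$ in law.
\end{lemma}

\begin{proof}
On $[0,2]$ we have $|z^j-1|=|z-1|\,(1+z+\dots+z^{j-1})\le2^j|z-1|$, and $\mathbb E|z_n-1|\to0$. Hence $\mathbb Ez_n^j\to1$ and, as $|\xi_n|\le\sqrt2$, $\mathbb E[\xi_nz_n^j]=\mathbb E\xi_n+\mathbb E[\xi_n(z_n^j-1)]\to0$. So all $m_j$, and by Lemma~\ref{lem:mgf} all moments of $F_n$, converge to those of $N_1N_2$.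
\end{proof}

\begin{example}[the pair $(2,3)$]\label{ex:23}
From $\mu_4=3P_4+3$ and \eqref{eq:mu6},
\begin{equation}\label{eq:D6}
\Delta_4=\frac{m_2-1}4,\qquad \Delta_6=\frac{m_4-1}6+\frac{m_2-1}8+\frac{m_1^2}{18}.
\end{equation}
Since $m_4-1=\mathbb E(z-1)^2+2(m_2-1)$, we obtain $\Delta_6-\frac{11}6\Delta_4=\frac16\mathbb E(z-1)^2+\frac1{18}m_1^2$. By Lemma~\ref{lem:conv}, $\mu_4(F_n)\to T_2$ and $\mu_6(F_n)\to T_3$ imply convergence to $N_1N_2$.
\end{example}

The multiplier $\frac{11}6$ is the one that cancels the term linear in $z-1$. We proceed in the same way for higher moments. Two new difficulties appear. Products such as $m_2^2$ and $m_2m_4$ are not expectations of functions of $z$; we bound them below by their linearizations at $1$. Products of distinct odd moments such as $m_1m_3$ have no sign; we split off $m_1^2$ and absorb the rest by Cauchy--Schwarz.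

\begin{proposition}\label{prop:ineq}
For every unit-variance $F$ in the second chaos,
\begin{align}
\Delta_8-\tfrac{61}{44}\Delta_6&\ \ge\ \tfrac9{352}\,\mathbb E(z-1)^2+\tfrac1{200}\,m_1^2,\label{eq:34}\\
\Delta_{10}-\tfrac{69}{40}\Delta_6&\ \ge\ \Big(1-\tfrac{\sqrt3}2\Big)\Big(\tfrac{19}{120}\,\mathbb E(z-1)^2+\tfrac{19}{1575}\,m_1^2\Big).\label{eq:35}
\end{align}
\end{proposition}

\begin{proof}
Put $\alpha=\mathbb E[\xi(z-1)]$ and $\beta=\mathbb E[\xi(z^2-1)]$, so that $m_3=m_1+\alpha$ and $m_5=m_1+\beta$.

\emph{Proof of \eqref{eq:34}.} Dividing \eqref{eq:mu8} by $8!$,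
\[
\Delta_8=\frac{m_6}8+\frac{m_4}{12}+\frac{m_1m_3}{15}+\frac{m_2^2}{32}+\frac{m_2}{32}+\frac{m_1^2}{36}+\frac1{384}-\frac{35}{128}.
\]
Write $m_2^2=2m_2-1+(m_2-1)^2$. Apart from $\frac{(m_2-1)^2}{32}$, the terms of $\Delta_8$ without odd moments are $\mathbb E\big[\frac{z^3}8+\frac{z^2}{12}+\frac{3z}{32}-\frac{29}{96}\big]$, and those of $\Delta_6$ are $\mathbb E\big[\frac{z^2}6+\frac z8-\frac7{24}\big]$. Both polynomials vanish at $z=1$, with slopes $\frac{61}{96}$ and $\frac{44}{96}$; this dictates the multiplier $\frac{61}{44}$. In the combination the coefficients of $z^3,z^2,z,1$ are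
\[
\tfrac18,\qquad \tfrac1{12}-\tfrac{61}{264}=-\tfrac{13}{88},\qquad \tfrac3{32}-\tfrac{61}{352}=-\tfrac7{88},\qquad -\tfrac{29}{96}+\tfrac{427}{1056}=\tfrac9{88},
\]
and $11z^3-13z^2-7z+9=(z-1)^2(11z+9)$. The coefficient of $m_1^2$ is $\frac1{15}+\frac1{36}-\frac{61}{792}=\frac{23}{1320}$. Thus
\[
\Delta_8-\tfrac{61}{44}\Delta_6=U+\tfrac1{32}(m_2-1)^2+\tfrac{23}{1320}m_1^2+\tfrac1{15}m_1\alpha,\qquad U=\tfrac1{88}\mathbb E\big[(z-1)^2(11z+9)\big].
\]
Now $\alpha^2\le\mathbb E[z(z-1)^2]\le8U$. By the inequality $2ab\le a^2+b^2$ with $a^2=\frac34U$ and $b^2=\frac8{675}m_1^2$, for which $4a^2b^2=\frac8{225}Um_1^2$, we get $\frac1{15}|m_1\alpha|\le\frac34U+\frac8{675}m_1^2$. Since $\frac{23}{1320}-\frac8{675}>0.0174-0.0119>\frac1{200}$ and $U\ge\frac9{88}\mathbb E(z-1)^2$, inequality \eqref{eq:34} follows.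

\emph{Proof of \eqref{eq:35}.} The partitions of $10$ into parts at least $2$ are the single part $10$, then $82$, $73$, $64$, $55$, $622$, $532$, $442$, $433$, $4222$, $3322$, $22222$. In this order,
\begin{multline*}
\Delta_{10}=\frac{m_8}{10}+\frac{m_6}{16}+\frac{m_1m_5}{21}+\frac{m_2m_4}{24}+\frac{m_3^2}{50}+\frac{m_4}{48}+\frac{m_1m_3}{30}\\
+\frac{m_2^2}{64}+\frac{m_2m_1^2}{72}+\frac{m_2}{192}+\frac{m_1^2}{144}+\frac1{3840}-\frac{63}{256}.
\end{multline*}
We use three lower bounds. Since $m_4\ge m_2^2$, $m_2\ge0$ and $m^3-3m+2=(m-1)^2(m+2)$, we have $m_2m_4\ge m_2^3\ge3m_2-2$. Also $m_2^2\ge2m_2-1$ and $m_3^2\ge m_1^2+2m_1\alpha$.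

After these substitutions, the terms without odd moments give $\mathbb E\big[\frac{z^4}{10}+\frac{z^3}{16}+\frac{z^2}{48}+\frac{31z}{192}-\frac{331}{960}\big]$, where $\frac{31}{192}=\frac3{24}+\frac2{64}+\frac1{192}$ and $\frac{331}{960}=\frac2{24}+\frac1{64}-\frac1{3840}+\frac{63}{256}$. The polynomial vanishes at $z=1$ with slope $\frac{759}{960}$, against $\frac{440}{960}$ for $\Delta_6$; the ratio is $\frac{69}{40}$. In the combination the coefficients of $z^4,\dots,1$ are
\[
\tfrac1{10},\qquad\tfrac1{16},\qquad\tfrac1{48}-\tfrac{69}{240}=-\tfrac4{15},\qquad\tfrac{31}{192}-\tfrac{69}{320}=-\tfrac{13}{240},\qquad-\tfrac{331}{960}+\tfrac{483}{960}=\tfrac{19}{120},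
\]
which are those of $(z-1)^2w(z)$ with $w(z)=\frac{z^2}{10}+\frac{21z}{80}+\frac{19}{120}$. The coefficient of $m_1^2$ is $\frac1{21}+\frac1{50}+\frac1{30}+\frac1{144}-\frac{23}{240}+\frac{m_2}{72}=\mathbb Ev(z)$, with $v(z)=\frac{19}{1575}+\frac z{72}$. The remaining terms are $m_1\big(\frac\beta{21}+\frac\alpha{25}+\frac\alpha{30}\big)=m_1\mathbb E[\xi(z-1)\ell(z)]$, with $\ell(z)=\frac{z+1}{21}+\frac1{25}+\frac1{30}=\frac{127}{1050}+\frac z{21}$. Altogether
\[
\Delta_{10}-\tfrac{69}{40}\Delta_6\ge U'+V+m_1\mathbb E[\xi(z-1)\ell(z)],\qquad U'=\mathbb E[(z-1)^2w(z)],\quad V=m_1^2\,\mathbb Ev(z).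
\]
To absorb the last term we compare weights: $z\,\ell(z)^2\le3v(z)w(z)$ for $z\ge0$. This holds coefficientwise, since the coefficients of $1,z,z^2,z^3$ are at most $0$, $0.01464$, $0.01153$, $0.00227$ on the left and at least $0.0057$, $0.0160$, $0.0145$, $0.0041$ on the right. Hence $|\xi(z-1)\ell(z)|\le|z-1|\sqrt{w(z)}\cdot\sqrt{3v(z)}$, and by Cauchy--Schwarz the last term is at most $\sqrt{3U'V}\le\frac{\sqrt3}2(U'+V)$ in absolute value. With $U'\ge\frac{19}{120}\mathbb E(z-1)^2$ and $V\ge\frac{19}{1575}m_1^2$ this gives \eqref{eq:35}.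
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pos}]
Under either hypothesis the left side of \eqref{eq:34} or of \eqref{eq:35} tends to $0$ along the sequence. So $\mathbb E(z_n-1)^2\to0$ and $\mathbb E\xi_n\to0$, and Lemma~\ref{lem:conv} applies.
\end{proof}

\begin{remark}
By Lemma~\ref{lem:approx}, the inequalities $\Delta_8\ge\frac{61}{44}\Delta_6$ and $\Delta_{10}\ge\frac{69}{40}\Delta_6$ pass to the variables $X_{\theta,c}$. For the pairs $(3,4)$ and $(3,5)$ we therefore have $\rho(c)\ge1$ wherever $\rho$ is defined: the inequality that Lemma~\ref{lem:start} finds near the normal product law is never reversed, and neither condition of Proposition~\ref{prop:crit} can hold.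
\end{remark}

\begin{thebibliography}{1}
\bibitem{AG} Ehsan Azmoodeh and Dario Gasbarra, \emph{New moments criteria for convergence towards normal product/tetilla laws}, arXiv:1708.07681 (2017).
\end{thebibliography}
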